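\title{A group with an $f_\omega$-productive sequence and no unconditionally productive sequence}

\begin{abstract}
A sequence $\{a_n\}$ of distinct elements of a topological group is $f_\omega$-productive if the ordered product $a_0^{z(0)}a_1^{z(1)}\cdots$ converges for every choice of integer exponents $z(n)$. Dikranjan, Shakhmatov and Sp\v{e}v\'ak asked whether a (separable metric) group can contain such a sequence while every sequence of distinct elements has a rearrangement whose partial products do not converge (are not Cauchy). We construct a subgroup $G$ of an inverse limit of free products of groups of order two, and two group topologies on it. The first is separable and metrizable and answers the convergence version positively; the second is separable and Hausdorff and answers the Cauchy version positively. No metrizable group answers the Cauchy version. In both examples the bad rearrangements form a comeager set. The proof combines a Baire category argument in $\mathrm{Sym}(\mathbb N)$ with the action of $G$ on a sequence of Bass--Serre trees.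
\end{abstract}

\section{The question and the answer}\label{sec:intro}

All topological groups in this paper are Hausdorff, and $e$ denotes the identity element. We write $\mathbb N=\{0,1,2,\dots\}$ and identify the ordinal $\omega+1$ with $\mathbb N\cup\{\omega\}$. A \emph{metric group} is a topological group whose topology is metrizable. Products are ordered: $\prod_{n=0}^m b_n=b_0b_1\cdots b_m$. A sequence $\{b_n:n\in\mathbb N\}$ is \emph{faithfully indexed} if $b_n\ne b_m$ whenever $n\ne m$.

A sequence $\{p_m\}$ in a topological group $G$ is \emph{left Cauchy} if for every neighborhood $U$ of $e$ there is $k$ such that $p_m^{-1}p_n\in U$ for all $m,n\ge k$. Convergent sequences are left Cauchy, because $(g,h)\mapsto g^{-1}h$ is continuous. A sequence $\{b_n\}$ is \emph{productive} (\emph{Cauchy productive}) if its partial products $P_m=\prod_{n=0}^m b_n$ converge to an element of $G$ (are left Cauchy). In both cases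
\begin{equation}\label{eq:null}
b_m=P_{m-1}^{-1}P_m\to e .
\end{equation}
In an abelian group written additively, productivity is convergence of the series $\sum b_n$. There are two ways to ask for more than convergence, and the question below compares them.

One can vary the \emph{exponents} and keep the order. Given $f:\mathbb N\to(\omega+1)\setminus\{0\}$, a faithfully indexed sequence $\{a_n\}$ in $G$ is \emph{$f$-productive} (\emph{$f$-Cauchy productive}) if the sequence $\{\prod_{n=0}^m a_n^{z(n)}:m\in\mathbb N\}$ converges to an element of $G$ (is left Cauchy) for every $z:\mathbb N\to\mathbb Z$ with $|z(n)|\le f(n)$ for all $n$. The strongest requirement comes from the function $f_\omega$ with constant value $\omega$, which allows every $z:\mathbb N\to\mathbb Z$. For instance, the powers $a_n=p^n$ form an $f_\omega$-productive sequence in the additive group of $p$-adic integers, while $\mathbb R$ has no such sequence: if $a_n\neq0$, some $z(n)$ makes $|z(n)a_n|\ge1$.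

One can instead vary the \emph{order}. We call $\{b_n\}$ \emph{unconditionally} (Cauchy) productive if the rearrangement $\{b_{\varphi(n)}\}$ is (Cauchy) productive for every bijection $\varphi:\mathbb N\to\mathbb N$. The following question is posed in \cite{DSS}.

\medskip
\noindent\textbf{Question.} \emph{Does there exist a (separable metric) group $G$ such that}
\begin{enumerate}
\item[(i)] \emph{$G$ contains an $f_\omega$-productive sequence, and}
\item[(ii)] \emph{for every faithfully indexed sequence $\{b_n\}$ in $G$ there is a bijection $\varphi:\mathbb N\to\mathbb N$ such that $\{b_{\varphi(n)}\}$ is not (Cauchy) productive?}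
\end{enumerate}
\medskip

The last parenthesis gives two versions of (ii), which we treat separately:
\begin{enumerate}
\item[(ii-a)] every faithfully indexed sequence in $G$ has a rearrangement that is not productive;
\item[(ii-b)] every faithfully indexed sequence in $G$ has a rearrangement that is not Cauchy productive.
\end{enumerate}
Condition (ii-b) implies (ii-a). The abelian case suggests that (i) should exclude both.

\begin{remark}\label{rem:abelian}
In an abelian group, written additively, an $f_\omega$-productive sequence $\{a_n\}$ is itself unconditionally productive. First, for every neighborhood $U$ of $0$ there is $k$ such that $\sum_{n\in I}a_n\in U$ for all finite $I\subset[k,\infty)$. Otherwise there are finite nonempty sets $I_1,I_2,\dots$ with $\max I_j<\min I_{j+1}$ and $\sum_{n\in I_j}a_n\notin U$, and for the indicator function $z$ of $\bigcup_jI_j$ the partial sums of $\sum z(n)a_n$ are not Cauchy. Now let $a=\sum a_n$, let $\varphi$ be a bijection, and take $N\ge k$ with $\sum_{n\le N}a_n\in a+U$. As soon as $\varphi([0,m])\supset[0,N]$, we have $\sum_{n\le m}a_{\varphi(n)}\in a+U+U$.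
\end{remark}

In a non-abelian group, condition (i) supplies limits only for products taken in increasing order of the indices, and nothing forces a rearranged product to have a limit in $G$. This gap can be made complete. Let $\mathrm{Sym}(\mathbb N)$ be the set of bijections $\mathbb N\to\mathbb N$ with the topology inherited from $\mathbb N^{\mathbb N}$. A topological group is \emph{non-archimedean} if it has a base at $e$ consisting of open subgroups.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] There is a separable metric group satisfying \textup{(i)} and \textup{(ii-a)}. It is $\sigma$-compact and non-archimedean.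
\item[(b)] There is a separable $\sigma$-compact Hausdorff group satisfying \textup{(i)} and \textup{(ii-b)}.
\item[(c)] No metrizable group, separable or not, satisfies \textup{(i)} and \textup{(ii-b)}.
\end{enumerate}
The groups in \textup{(a)} and \textup{(b)} are one abstract group $G$ with two topologies. For every faithfully indexed sequence $\{b_n\}$ in $G$, the set of bijections $\varphi$ for which $\{b_{\varphi(n)}\}$ is not productive in the first topology, respectively not Cauchy productive in the second, is comeager in $\mathrm{Sym}(\mathbb N)$.
\end{theorem}

The proof needs no set-theoretic assumption beyond ZFC. Section~\ref{sec:obstructions} proves (c) and two further obstructions, which dictate the shape of an example. Section~\ref{sec:group} constructs $G$, and Section~\ref{sec:example} exhibits by hand a bad rearrangement of its $f_\omega$-productive sequence. Section~\ref{sec:baire} reduces Theorem~\ref{thm:main} to a statement about finite products, Proposition~\ref{prop:key}, which is proved in Sections~\ref{sec:trees} and~\ref{sec:key} by letting $G$ act on trees.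

\section{Groups that cannot be examples}\label{sec:obstructions}

By the Birkhoff--Kakutani theorem, a metrizable group has a compatible left-invariant metric $d$. We then put $|g|=d(e,g)$. Left invariance gives $|g^{-1}|=d(g,e)=|g|$ and $|gh|\le d(e,g)+d(g,gh)=|g|+|h|$. In a non-discrete group every neighborhood of $e$ is infinite, so sequences of distinct elements can be chosen to tend to $e$ as fast as we like. Each of the three results below makes such a choice.

\begin{proposition}\label{prop:metric}
A metrizable group satisfies \textup{(ii-b)} if and only if it is discrete. A group satisfying \textup{(i)} is not discrete. Hence no metrizable group satisfies \textup{(i)} and \textup{(ii-b)}.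
\end{proposition}

\begin{proof}
Let $G$ be metrizable and not discrete, and choose distinct $b_n\in G$ with $|b_n|<2^{-n}$. Let $\varphi$ be a bijection and $P_m=\prod_{n\le m}b_{\varphi(n)}$. For $m<n$,
\[
|P_n^{-1}P_m|=|P_m^{-1}P_n|=|b_{\varphi(m+1)}\cdots b_{\varphi(n)}|\le\sum_{i>m}|b_{\varphi(i)}| ,
\]
and the right side is a tail of a convergent series of nonnegative terms. So every rearrangement is Cauchy productive, and (ii-b) fails.

If $G$ is discrete, then by \eqref{eq:null} a Cauchy productive sequence is eventually equal to $e$, so it is not faithfully indexed. Rearrangements of faithfully indexed sequences are faithfully indexed, so (ii-b) holds.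

If $\{a_n\}$ is $f_\omega$-productive, then $z\equiv1$ shows that it is productive. By \eqref{eq:null} the distinct elements $a_n$ converge to $e$, so $G$ is not discrete.
\end{proof}

A sequence in a subgroup is left Cauchy in the subgroup if and only if it is left Cauchy in the whole group, so (ii-b) passes to subgroups. This gives the following.

\begin{corollary}\label{cor:nosub}
A group satisfying \textup{(ii-b)} has no non-discrete metrizable subgroup.
\end{corollary}

For (ii-a) the Cauchy rearrangements just found must also converge. They do if the group is complete. A complete compatible metric need not be invariant, so the smallness of $b_n$ has to be required in every position in which $b_n$ can stand among the earlier terms.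

\begin{proposition}\label{prop:complete}
A completely metrizable group satisfies \textup{(ii-a)} if and only if it is discrete. Hence a group satisfying \textup{(i)} and \textup{(ii-a)} is not a $G_\delta$ subgroup of a Polish group.
\end{proposition}

\begin{proof}
Discrete groups satisfy (ii-b) by Proposition~\ref{prop:metric}, hence (ii-a). Let $\rho$ be a complete compatible metric on a non-discrete group. Choose inductively $b_n\notin\{e,b_0,\dots,b_{n-1}\}$ so close to $e$ that $\rho(ub_nv,uv)<2^{-n}$ for all pairs $u,v$ of (possibly empty) products of distinct elements of $\{b_0,\dots,b_{n-1}\}$. There are finitely many such pairs, and each map $g\mapsto ugv$ is continuous at $e$.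

Let $\varphi$ be a bijection, $P_m=\prod_{n\le m}b_{\varphi(n)}$, and let $P_m^{(N)}$ be obtained from $P_m$ by deleting all factors $b_j$ with $j>N$. Delete them one at a time, largest index first. When $b_j$ is deleted, all other remaining factors have index less than $j$, so the product moves by less than $2^{-j}$. Therefore $\rho(P_m,P_m^{(N)})\le\sum_{j>N}2^{-j}=2^{-N}$. For fixed $N$ the element $P_m^{(N)}$ does not depend on $m$ once $\varphi([0,m])\supset[0,N]$, so $\rho(P_m,P_{m'})\le2^{1-N}$ for large $m,m'$. Thus $\{P_m\}$ is $\rho$-Cauchy and converges, and (ii-a) fails.

The last claim follows because a $G_\delta$ subspace of a Polish space is completely metrizable and a group with (i) is not discrete.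
\end{proof}

In an abelian group completeness can be replaced by telescoping, which names the limit in advance.

\begin{proposition}\label{prop:abelian}
If a topological group has a non-discrete metrizable abelian subgroup $D$, then it does not satisfy \textup{(ii-a)}. Thus in a metric group with \textup{(ii-a)} every abelian subgroup is discrete.
\end{proposition}

\begin{proof}
Let $|\cdot|$ come from an invariant metric on $D$. Choose $g_n\in D$ with $0<|g_{n+1}|<|g_n|/4$ and put $b_n=g_ng_{n+1}^{-1}$. The triangle inequality gives $\frac34|g_n|<|b_n|<\frac54|g_n|$, hence $|b_{n+1}|<\frac5{16}|g_n|<|b_n|$. So the $b_n$ are distinct and $\sum|b_n|<\infty$. Moreover $\prod_{n\le N}b_n=g_0g_{N+1}^{-1}\to g_0$. If $\varphi([0,m])\supset[0,N]$, then by commutativity $\prod_{n\le m}b_{\varphi(n)}$ equals $\prod_{n\le N}b_n$ times a factor of norm at most $\sum_{n>N}|b_n|$. So every rearrangement has product $g_0$.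
\end{proof}

In particular no non-discrete abelian metric group is an example. A metric example for (ii-a) must be far from abelian and must be a thin subgroup of any Polish group containing it; an example for (ii-b) must moreover be far from metrizable.

\section{The group $G$ and two topologies on it}\label{sec:group}

We take generators $x_n$ that are as free as possible, complete just enough to make sense of infinite products, and keep only the limits that (i) demands. The generators have order two. Then $x_n^{z(n)}$ depends only on the parity of $z(n)$, so the limits demanded by (i) are parametrized by the compact space $\{0,1\}^{\mathbb N}$, and the group they generate is $\sigma$-compact.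

\subsection*{Free products} A group generated by subgroups $A$ and $B$ is their free product $A*B$ if and only if every product $y_1\cdots y_l$ ($l\ge1$) of nontrivial elements taken alternately from $A$ and $B$ is nontrivial. Each element of $A*B$ other than $e$ has a unique such expression, its \emph{normal form}, whose factors are its \emph{syllables}. An arbitrary product of elements of $A\cup B$ is brought to normal form by deleting trivial factors and merging neighbors from the same subgroup; this never increases the number of factors from $A$.

\subsection*{The Polish group $H$} Let $\langle x_n\rangle$ be a cyclic group of order $2$, and let $F_n=\langle x_0\rangle*\dots*\langle x_{n-1}\rangle$ with the discrete topology. For $n\le M$ let $p^M_n:F_M\to F_n$ be the homomorphism that fixes $x_i$ for $i<n$ and kills $x_i$ for $i\ge n$. Let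
\[
H=\varprojlim F_n=\Big\{(g_n)\in\prod_nF_n:\ p^{n+1}_n(g_{n+1})=g_n\text{ for all }n\Big\},
\]
with projections $\pi_n:H\to F_n$, so that $\pi_n=p^M_n\circ\pi_M$. As a closed subgroup of a countable product of countable discrete groups, $H$ is Polish. The normal subgroups $\ker\pi_n$ decrease, intersect in $\{e\}$, and form a base at $e$. A sequence in $H$ is left Cauchy if and only if each of its $\pi_n$-images is eventually constant, and then it converges in $H$. We identify $u\in F_m$ with the element of $H$ whose $n$-th coordinate is $u$ for $n\ge m$. Then $F_0\le F_1\le\dots\le H$, the map $\pi_m$ is the identity on $F_m$, and $\pi_m(x_n)=e$ for $n\ge m$.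

The group $H$ satisfies (i), as we shall see, but it fails (ii-a) by Proposition~\ref{prop:complete}. We pass to a subgroup.

\subsection*{The group $G$} Let $C=\{0,1\}^{\mathbb N}$ and, for $z\in C$,
\[
w(z)=\lim_{k\to\infty}x_0^{z_0}x_1^{z_1}\cdots x_k^{z_k}\in H .
\]
The limit exists, since the $\pi_m$-image of the $k$-th term is $x_0^{z_0}\cdots x_{m-1}^{z_{m-1}}$ for all $k\ge m-1$. This word is $\pi_m(w(z))$; it depends only on $z_0,\dots,z_{m-1}$, so $w:C\to H$ is continuous. Put
\[
K_1=w(C)\cup w(C)^{-1},\qquad K_r=\{y_1\cdots y_r:\ y_1,\dots,y_r\in K_1\}\quad(r\ge1),\qquad G=\bigcup_{r\ge1}K_r .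
\]
Each $K_r$ is compact, being a continuous image of a power of $K_1$. We have $e=w(0)\in K_1$, and hence $K_r\subset K_{r+1}$; also $K_r^{-1}=K_r$ and $K_rK_s=K_{r+s}$. So $G$ is the subgroup of $H$ generated by $w(C)$. It contains every $x_n$, hence every $F_m$. Any finite subset of $G$ lies in some $K_r$.

\subsection*{Two topologies} Let $\tau_H$ be the topology that $G$ inherits from $H$. The group $(G,\tau_H)$ is separable, metrizable and $\sigma$-compact, and it is non-archimedean because the subgroups $G\cap\ker\pi_n$ form a base at $e$.

By Proposition~\ref{prop:metric}, $(G,\tau_H)$ has unconditionally Cauchy productive sequences. To remove them we refine the topology so that Cauchy sequences cannot leave $G$, without changing it on the sets $K_r$ where the convergence in (i) takes place. Let $\tau_k$ consist of all $U\subset G$ such that $U\cap K_r$ is open in $K_r$, with the topology from $H$, for every $r$. Then $\tau_k\supset\tau_H$, so $\tau_k$ is Hausdorff, and the two topologies agree on each $K_r$. Hence $(G,\tau_k)$ is a countable union of compact metrizable subspaces, so it is $\sigma$-compact and separable.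

\begin{lemma}\label{lem:grouptop}
$\tau_k$ is a group topology.
\end{lemma}

\begin{proof}
Inversion maps each $K_r$ homeomorphically onto itself, so it is $\tau_k$-continuous. For multiplication, let $U\in\tau_k$, let $O=\{(g,h)\in G\times G:gh\in U\}$ and $(a,b)\in O$, say $a,b\in K_{r_0}$. For each $r$ the set $O\cap(K_r\times K_r)$ is open in $K_r\times K_r$, because multiplication $K_r\times K_r\to K_{2r}$ is continuous and $U\cap K_{2r}$ is open in $K_{2r}$. What has to be found is a product of $\tau_k$-open sets inside $O$, and we build it level by level.

We use Wallace's theorem: if $A\subset X$ and $B\subset Y$ are compact and $A\times B$ lies in an open subset $O'$ of $X\times Y$, then $A\times B\subset V'\times W'\subset O'$ for some open $V'\subset X$ and $W'\subset Y$. Put $A_{r_0}=\{a\}$ and $B_{r_0}'=\{b\}$. Suppose that $r\ge r_0$ and $A_r,B_r'\subset K_r$ are compact with $A_r\times B_r'\subset O$. Wallace's theorem gives $V',W'$ open in $K_r$ with $A_r\times B_r'\subset V'\times W'\subset O$. Since $K_r$ is normal, there are $V_r,W_r$ open in $K_r$ with $A_r\subset V_r\subset\overline{V_r}\subset V'$ and $B_r'\subset W_r\subset\overline{W_r}\subset W'$.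 Put $A_{r+1}=\overline{V_r}$ and $B_{r+1}'=\overline{W_r}$, and continue.

The sets $V_r$ increase, and so do the $W_r$. The union $V=\bigcup_rV_r$ is $\tau_k$-open, since $V\cap K_s=\bigcup_{r\ge\max(s,r_0)}(V_r\cap K_s)$ and $V_r\cap K_s$ is open in $K_s$ for $r\ge s$. The same holds for $W=\bigcup_rW_r$. Finally $(a,b)\in V\times W=\bigcup_r(V_r\times W_r)\subset O$.
\end{proof}

\begin{lemma}\label{lem:cauchy}
\begin{enumerate}
\item[(a)] A sequence $\{y_n\}$ converging to $e$ in $(G,\tau_k)$ lies in some $K_r$.
\item[(b)] A left Cauchy sequence $\{p_n\}$ in $(G,\tau_k)$ lies in some $K_r$, and it converges in $H$ to an element of $G$.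
\end{enumerate}
\end{lemma}

\begin{proof}
If a sequence in $G$ lies in no $K_r$, then for every $r$ infinitely many of its terms lie outside $K_r$, because finitely many exceptions could be absorbed into a larger $K_s$.

(a) Otherwise there are $n_1<n_2<\cdots$ with $y_{n_j}\notin K_j$. The set $D=\{y_{n_j}:j\ge1\}$ does not contain $e$, and $D\cap K_r\subset\{y_{n_j}:j<r\}$ is finite. So $G\setminus D$ is a $\tau_k$-open neighborhood of $e$ that misses infinitely many terms.

(b) Suppose that $\{p_n\}$ lies in no $K_r$. Choose inductively $n_1<n_2<\cdots$ and $r_j$ with $p_{n_j}\in K_{r_j}$ and $p_{n_{j+1}}\notin K_{r_j+j}$. Then $y_j=p_{n_j}^{-1}p_{n_{j+1}}\notin K_j$, since $K_{r_j}K_j=K_{r_j+j}$. But $y_j\to e$ in $\tau_k$, contrary to (a). So $\{p_n\}\subset K_r$ for some $r$. As $\tau_k\supset\tau_H$, the sequence is left Cauchy in $H$, so it converges in $H$, and the limit lies in the compact set $K_r$.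
\end{proof}

\begin{lemma}\label{lem:i}
The sequence $\{x_n\}$ is $f_\omega$-productive in $(G,\tau_H)$ and in $(G,\tau_k)$.
\end{lemma}

\begin{proof}
The $x_n$ are distinct: for $n<m$ we have $\pi_{n+1}(x_n)=x_n\ne e=\pi_{n+1}(x_m)$. Let $z:\mathbb N\to\mathbb Z$ and let $\bar z\in C$ be its reduction modulo $2$. The products $\prod_{n\le m}x_n^{z(n)}=\prod_{n\le m}x_n^{\bar z_n}$ lie in $w(C)$ and converge in $H$ to $w(\bar z)$. Both topologies agree with that of $H$ on $K_1$.
\end{proof}

\section{A bad rearrangement of the generators}\label{sec:example}

Every rearrangement of $\{x_n\}$ has a product in $H$, since only the letters $x_0,\dots,x_{m-1}$ affect the $\pi_m$-images. We find one whose product is not in $G$. This needs an invariant that is bounded on $K_r$. Fix $m<M$ and write $F_M=F_m*\langle x_m,\dots,x_{M-1}\rangle$. Since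
\[
\pi_M(w(z))=\big(x_0^{z_0}\cdots x_{m-1}^{z_{m-1}}\big)\big(x_m^{z_m}\cdots x_{M-1}^{z_{M-1}}\big),
\]
the image $\pi_M(y)$ of $y\in K_r$ is a product of $r$ elements of $F_m$ and $r$ elements of the second factor. So its normal form has at most $r$ syllables from $F_m$, \emph{whatever $m$ and $M$ are}: a monotone word crosses each level $m$ only once.

\begin{example}\label{ex:blocks}
Cut $\mathbb N$ into the blocks $[j^2-j,\,j^2+j)$ of length $2j$, $j\ge1$, and within each block alternate between the lower and the upper half:
\[
h=x_0x_1\cdot x_2x_4x_3x_5\cdot x_6x_9x_7x_{10}x_8x_{11}\cdots\in H .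
\]
Take $m=j^2$ and $M=j^2+j$. For $j=3$, with the syllables from $F_9$ in parentheses,
\[
\pi_{12}(h)=(x_0x_1x_2x_4x_3x_5x_6)\,x_9\,(x_7)\,x_{10}\,(x_8)\,x_{11}.
\]
In general the first $j-1$ blocks and the letter $x_{j^2-j}$ form one syllable from $F_m$, nontrivial because its letters are distinct, and each of the other $j-1$ letters of the lower half forms another. So $\pi_M(h)$ has $j$ syllables from $F_m$, and $h\notin K_r$ for $r<j$. As $j$ is arbitrary, $h\notin G$.
\end{example}

The mechanism is this. Decide on a number of alternations larger than $r$; take that many early terms; choose a level $m$ at which they are visible; interleave them with late terms, which are invisible at level $m$. The order of these choices is possible only because the bound $r$ does not depend on $m$.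

For an arbitrary sequence $\{b_n\}$ converging to $e$ two difficulties arise. First, infinitely many blocks must be combined, and the product of the other blocks could undo the alternations. A Baire category argument removes this difficulty by reducing everything to a single finite block (Section~\ref{sec:baire}). Second, the terms $b_n$ are no longer letters. A late term lies in $\ker\pi_m$, but it may contain many letters below $m$, as $(x_0x_1)^nx_n(x_0x_1)^{-n}$ does, and these can cancel against neighboring terms. Trees are the tool for controlling such cancellation (Sections~\ref{sec:trees} and~\ref{sec:key}).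

\section{Reduction to finite products}\label{sec:baire}

Given a sequence $\{b_n\}$ and a finite set $I\subset\mathbb N$, an \emph{$I$-product} is a product $b_{i_1}\cdots b_{i_q}$ where $i_1,\dots,i_q$ lists the elements of $I$ in some order, each once. The heart of the paper is the statement that reordering finitely many terms can change a product by an arbitrarily complicated element.

\begin{proposition}\label{prop:key}
Let $\{b_n\}$ be a faithfully indexed sequence in $G$ converging to $e$ in $H$, let $\Phi\subset\mathbb N$ be finite and let $r\ge1$. Then there are a finite set $I\subset\mathbb N\setminus\Phi$ and two $I$-products $X,Y$ with $XY^{-1}\notin K_r$.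
\end{proposition}

Both hypotheses are needed: for the constant sequence $b_n=e$, and for the faithfully indexed sequence $b_n=(x_0x_1)^n$ of commuting elements, $XY^{-1}=e$ always. We now derive Theorem~\ref{thm:main} from Proposition~\ref{prop:key}.

The set $\mathrm{Sym}(\mathbb N)$ is $G_\delta$ in $\mathbb N^{\mathbb N}$: injectivity is a closed condition, and surjectivity defines $\bigcap_k\bigcup_n\{\varphi:\varphi(n)=k\}$. So $\mathrm{Sym}(\mathbb N)$ is Polish, and by the Baire category theorem a meager subset (a countable union of nowhere dense sets) is a proper subset. A base of the topology is formed by the sets $[\sigma]=\{\varphi:\varphi|_{[0,N)}=\sigma\}$, where $\sigma:[0,N)\to\mathbb N$ is injective.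

\begin{theorem}\label{thm:meager}
For every faithfully indexed sequence $\{b_n\}$ in $G$, the set
\[
\mathcal G_b=\Big\{\varphi\in\mathrm{Sym}(\mathbb N):\ \prod_{n\le m}b_{\varphi(n)}\text{ converges in $H$, as $m\to\infty$, to an element of }G\Big\}
\]
is meager in $\mathrm{Sym}(\mathbb N)$. In particular $\mathcal G_b\ne\mathrm{Sym}(\mathbb N)$.
\end{theorem}

\begin{proof}
If $\varphi\in\mathcal G_b$, then $b_{\varphi(n)}\to e$ in $H$ by \eqref{eq:null}, and so $b_n\to e$, since $\varphi$ is a bijection. We may therefore assume $b_n\to e$ in $H$; otherwise $\mathcal G_b=\emptyset$.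

Fix $m$, and let $k$ be such that $b_i\in\ker\pi_m$ for $i\ge k$. Along any injective enumeration of indices, the $\pi_m$-images of the partial products stop changing once no further index below $k$ occurs. Hence $\Pi(\varphi)=\lim_N\prod_{n\le N}b_{\varphi(n)}$ exists in $H$ for every $\varphi\in\mathrm{Sym}(\mathbb N)$. If $\varphi([0,N))\supset[0,k)$, then every $\psi$ that agrees with $\varphi$ on $[0,N)$ has $\pi_m\Pi(\psi)=\pi_m\Pi(\varphi)$. Thus $\Pi:\mathrm{Sym}(\mathbb N)\to H$ is continuous, and $\mathcal G_b=\bigcup_r\Pi^{-1}(K_r)$ is a countable union of closed sets. This is where the $\sigma$-compactness of $G$ is used.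

It remains to show that each $\Pi^{-1}(K_r)$ has empty interior. Suppose that it contains $[\sigma]$, with $\sigma:[0,N)\to\mathbb N$. Let $\Phi=\sigma([0,N))$ and $p=\prod_{n<N}b_{\sigma(n)}$, say $p\in K_s$. Let $I\subset\mathbb N\setminus\Phi$ be finite and let $X,Y$ be $I$-products. Let $t\in H$ be the product of the $b_i$ with $i\in\mathbb N\setminus(\Phi\cup I)$ in increasing order of $i$. Extending $\sigma$ by the enumeration of $I$ that gives $X$, respectively $Y$, and then by the remaining indices in increasing order, we get two elements of $[\sigma]$ with products $pXt$ and $pYt$. Both lie in $K_r$. The common tail cancels in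
\[
XY^{-1}=p^{-1}\,(pXt)\,(pYt)^{-1}\,p\in K_{2r+2s}.
\]
Here $r$ and $s$ do not depend on $I,X,Y$, which contradicts Proposition~\ref{prop:key}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (c) is contained in Proposition~\ref{prop:metric}. For (a) and (b) take $(G,\tau_H)$ and $(G,\tau_k)$. Their topological properties were established in Section~\ref{sec:group} (for $\tau_k$ see Lemma~\ref{lem:grouptop}), and both satisfy (i) by Lemma~\ref{lem:i}. Let $\{b_n\}$ be faithfully indexed in $G$ and let $\varphi$ belong to the comeager, hence nonempty, set $\mathrm{Sym}(\mathbb N)\setminus\mathcal G_b$. By the definition of $\mathcal G_b$, the sequence $\{b_{\varphi(n)}\}$ is not productive in $(G,\tau_H)$. If it were Cauchy productive in $(G,\tau_k)$, its partial products would converge in $H$ to an element of $G$ by Lemma~\ref{lem:cauchy}(b), that is, $\varphi\in\mathcal G_b$.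
\end{proof}

The examples sit just outside the reach of Section~\ref{sec:obstructions}. The group $G$ is an $F_\sigma$, indeed $\sigma$-compact, subgroup of the Polish group $H$, while $G_\delta$ subgroups are excluded by Proposition~\ref{prop:complete}. The group $(G,\tau_k)$ contains the nontrivial null sequence $\{x_n\}$ but, by Corollary~\ref{cor:nosub}, no non-discrete metrizable subgroup.

\section{The trees $T_m$}\label{sec:trees}

\subsection*{Splitting $G$ at level $m$} The syllable count of Section~\ref{sec:example} took place in the quotients $F_M$. It can be carried out in $G$ itself. For $m\ge1$ let $B_m\le G$ be generated by the elements $w(z)$ with $z_0=\dots=z_{m-1}=0$. Then $B_m\subset\ker\pi_m$.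

\begin{lemma}\label{lem:split}
For every $m\ge1$, $G=F_m*B_m$, and every element of $K_r$ is a product, in some order, of $r$ elements of $F_m$ and $r$ elements of $B_m$.
\end{lemma}

\begin{proof}
For $z\in C$ let $z'$ be $z$ with its first $m$ entries replaced by $0$. By continuity of left multiplication, $w(z)=uw(z')$ with $u=x_0^{z_0}\cdots x_{m-1}^{z_{m-1}}\in F_m$ and $w(z')\in B_m$, and $w(z)^{-1}=w(z')^{-1}u^{-1}$. This proves the second claim and shows that $F_m$ and $B_m$ generate $G$.

Let $y=y_1\cdots y_l$ ($l\ge1$) be an alternating product of nontrivial elements of $F_m$ and $B_m$. Choose $M>m$ with $\pi_M(y_i)\ne e$ for all $i$. The map $\pi_M$ is the identity on $F_m$ and sends $B_m$ into $\langle x_m,\dots,x_{M-1}\rangle$. So $\pi_M(y_1)\cdots\pi_M(y_l)$ is an alternating product of nontrivial elements in $F_M=F_m*\langle x_m,\dots,x_{M-1}\rangle$, and $y\ne e$.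
\end{proof}

\subsection*{The Bass--Serre tree} Let $T_m$ be the graph whose vertices are the cosets $gF_m$ and $gB_m$ ($g\in G$) and which has, for each $g\in G$, one edge joining $gF_m$ to $gB_m$. Because $G=F_m*B_m$, this graph is a tree \cite[I.4--5]{Serre}. The group $G$ acts on it by left multiplication, and we use the following features of the action.
\begin{itemize}
\item It is \emph{free on edges}: an element that fixes an edge is trivial, since edges are elements of $G$.
\item It preserves the two types of vertices. Every edge joins vertices of different types, so no edge is inverted, and two vertices of the same type are at even distance.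
\item The stabilizers of $gF_m$ and $gB_m$ are $gF_mg^{-1}$ and $gB_mg^{-1}$.
\end{itemize}
In a tree, two vertices $x,y$ are joined by a unique geodesic $[x,y]$, of length $d(x,y)$, and a path is a geodesic if and only if it does not \emph{backtrack}, that is, consecutive edges are distinct. If $S$ is a subtree and $p\in S$ is a vertex nearest to $x$, then $[x,p]$ has no edge in $S$, so $[x,p]\cup[p,y]$ is the geodesic $[x,y]$ for every $y\in S$; we call $p$ the \emph{projection} of $x$ to $S$.

Let $o$ be the vertex $B_m$. Elements of $B_m$ fix $o$. An element $u\in F_m$ satisfies $d(o,uo)\le2$, since $o$ and $uo$ are both adjacent to the vertex $F_m=uF_m$. As $d(o,gho)\le d(o,go)+d(o,ho)$, Lemma~\ref{lem:split} gives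
\begin{equation}\label{eq:bound}
y\in K_r\ \Longrightarrow\ d(o,yo)\le2r\ \text{ in }T_m,\text{ for every }m\ge1 .
\end{equation}
This is the geometric form of the syllable count. Indeed, if $y=\beta_0u_1\beta_1\cdots u_j\beta_j$ with $u_i\in F_m$, $\beta_i\in B_m$, all nontrivial except possibly $\beta_0$ and $\beta_j$, then the $2j$ edges $\beta_0,\ \beta_0u_1,\ \beta_0u_1\beta_1,\ \dots,\ \beta_0u_1\cdots u_j$ form a path from $o$ to $yo$ without backtracking, so $d(o,yo)=2j$.

\subsection*{Four facts about the action} Fix $m$ and work in $T_m$.

\begin{lemma}\label{lem:types}
Let $f\in G$, $f\ne e$.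
\begin{enumerate}
\item[(a)] If $f$ fixes a vertex $v$, then $d(x,fx)=2d(x,v)$ for every vertex $x$.
\item[(b)] Otherwise $f$ is \emph{hyperbolic}: there are a line $\ell_f$, the \emph{axis} of $f$, and an integer $\lambda\ge1$ such that $f$ translates $\ell_f$ by $\lambda$ and $d(x,fx)=\lambda+2d(x,\ell_f)$ for every vertex $x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\ne v$ and let $\varepsilon$ be the edge of $[v,x]$ at $v$. The geodesic $[v,fx]$ starts with $f\varepsilon\neq\varepsilon$, so $[x,v]\cup[v,fx]$ does not backtrack. Part (b) holds for every automorphism of a tree without fixed vertex and without inversion \cite[I.6.4]{Serre}.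
\end{proof}

By (b) the axis consists of the vertices moved least, so $\ell_{f^{-1}}=\ell_f$ and $\ell_{gfg^{-1}}=g\ell_f$. In both cases of the lemma, a vertex that $f$ moves by at most $2r$ is within $r$ of the fixed vertex or of the axis.

\begin{lemma}[Centers]\label{lem:center}
Let $\Omega$ be a nonempty bounded set of vertices of the same type, of diameter $\Delta$. Then all geodesics $[x,y]$ with $x,y\in\Omega$ and $d(x,y)=\Delta$ have the same midpoint $c(\Omega)$, which is a vertex. Moreover $c(g\Omega)=g\,c(\Omega)$ for $g\in G$, and $c(\Omega')=c(\Omega)$ if $\Omega'\subset\Omega$ is nonempty of diameter $\Delta$.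
\end{lemma}

\begin{proof}
The diameter is even, so the midpoint $c$ of such a geodesic $[x,y]$ is a vertex. Let $u\in\Omega$. Its projection to $[x,y]$ lies in $[x,c]$, say. Then $[u,y]$ passes through $c$, so $\Delta\ge d(u,y)=d(u,c)+\Delta/2$ and $d(u,c)\le\Delta/2$. If $x',y'\in\Omega$ are at distance $\Delta$, this forces $d(x',c)=d(c,y')=\Delta/2$, so $c$ is the midpoint of $[x',y']$. The last two claims follow because $g$ is an isometry and because a pair realizing the diameter of $\Omega'$ also realizes that of $\Omega$.
\end{proof}

\begin{lemma}[Axes]\label{lem:axes}
Let $\ell,\ell'$ be the axes of hyperbolic elements $f,f'\in G$. If an unbounded set $\Omega$ of vertices lies within a fixed distance $R$ of both $\ell$ and $\ell'$, then $\ell=\ell'$.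
\end{lemma}

\begin{proof}
We first show that $S=\ell\cap\ell'$ is unbounded. Suppose not. We find a nonempty bounded $S_0\subset\ell$ with $d(y,S_0)\le d(y,\ell')$ for all vertices $y\in\ell$. If $S\ne\emptyset$, take $S_0=S$: the projection of $y$ to $\ell'$ lies on $[y,a]\subset\ell$ for any $a\in S$, so it lies in $S$. If $S=\emptyset$, take $a\in\ell$ and $a'\in\ell'$ at minimal distance and $S_0=\{a\}$: the geodesic $[a,a']$ has at least one edge and no edge in $\ell\cup\ell'$, so for $y'\in\ell'$ the path $[y,a]\cup[a,a']\cup[a',y']$ does not backtrack and $d(y,y')\ge d(y,a)$. Now let $x\in\Omega$ and take $y\in\ell$ with $d(x,y)\le R$. Then $d(y,\ell')\le2R$, so $d(x,S_0)\le3R$. Hence $\Omega$ is bounded, a contradiction.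

So $S$, an unbounded subtree of a line, contains a ray $\varrho$. Replacing $f$ or $f'$ by its inverse, we may assume that both translate $\varrho$ into itself, by $\lambda$ and $\lambda'$. For an edge $\varepsilon$ of $\varrho$, both $ff'\varepsilon$ and $f'f\varepsilon$ are the translate of $\varepsilon$ by $\lambda+\lambda'$ along $\varrho$. The action is free on edges, so $ff'=f'f$. Therefore $f'\ell=\ell_{f'ff'^{-1}}=\ell$, and $\ell'=\bigcup_{j\ge0}f'^{-j}\varrho\subset\ell$. A line contained in a line is equal to it.
\end{proof}

The last fact concerns subgroups that preserve a line. Proposition~\ref{prop:abelian} shows that its abelian case is necessary for Theorem~\ref{thm:main}(a). We use the Kurosh subgroup theorem: a subgroup of a free product is a free product of a free group and of conjugates of subgroups of the factors. A free product of two nontrivial groups is not abelian, so an abelian subgroup of $F_M$ is infinite cyclic or has order at most $2$.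

\begin{lemma}\label{lem:discrete}
Every subgroup $D\le H$ that has an abelian subgroup of index at most $2$ is discrete. Hence no such $D$ contains a sequence of nontrivial elements converging to $e$.
\end{lemma}

\begin{proof}
A discrete subgroup of a Hausdorff group is closed, and a closed subgroup of finite index is open; so a group with a discrete subgroup of finite index is discrete. We may thus assume that $D$ is abelian.

Suppose first that $\pi_n(t)$ has infinite order for some $t\in D$ and some $n$. We claim that $D\cap\ker\pi_n=\{e\}$, which makes $D$ discrete. Let $e\ne t'\in D\cap\ker\pi_n$ and take $M\ge n$ with $\pi_M(t')\ne e$. The abelian group generated by $\pi_M(t)$ and $\pi_M(t')$ maps onto a group containing $\pi_n(t)$, so it is infinite, hence infinite cyclic. Two nontrivial elements of an infinite cyclic group have a common nontrivial power: $\pi_M(t)^a=\pi_M(t')^b$ with $a,b\ne0$. Applying $p^M_n$ gives $\pi_n(t)^a=e$, a contradiction.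

In the remaining case every $\pi_M(D)$ is an abelian torsion group, so it has order at most $2$. Three distinct elements of $D$ would have distinct images under some $\pi_M$, so $|D|\le2$.
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:key}

Suppose that the proposition fails for $\{b_n\}$, $\Phi$ and $r$. Discard the terms with index in $\Phi$ and the term equal to $e$, if there is one, and re-index. Then all $b_n$ are distinct and nontrivial, $b_n\to e$ in $H$, and $XY^{-1}\in K_r$ for all $I$-products $X,Y$ and all finite $I\subset\mathbb N$.

Since $d(go,g'o)=d(o,g^{-1}g'o)$, the tree measures quotients $g^{-1}g'$, so we pass to inverses. Put $s_n=b_n^{-1}$, and for $J\subset\mathbb N$ let $\mathcal W(J)$ be the set of all products $s_{i_1}\cdots s_{i_q}$ with $q\ge0$ and distinct $i_1,\dots,i_q\in J$. If $W,W'$ are two such products over the same index set $I$, then $W=X^{-1}$ and $W'=Y^{-1}$ for $I$-products $X,Y$, and $W^{-1}W'=XY^{-1}\in K_r$. By \eqref{eq:bound},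
\begin{equation}\label{eq:close}
d(Wo,W'o)\le2r\quad\text{in $T_m$, for every $m$, whenever $W,W'$ use the same index set.}
\end{equation}
As in Example~\ref{ex:blocks}, we fix first the number of alternations and then the level. Let $n=r+1$, and fix $m\ge1$ with $\pi_m(s_j)\ne e$ for $1\le j\le n$. From now on we work in $T_m$.

In Example~\ref{ex:blocks} the late terms $x_k$, $k\ge m$, lie in $B_m$ and fix the vertex $o$, while the early terms move it. For a general null sequence the late terms need not have a common fixed vertex: for $m=2$ and $k\ge2$ the element $(x_0x_1)^kx_k(x_0x_1)^{-k}$ fixes $(x_0x_1)^kB_2$, it fixes nothing else by Lemma~\ref{lem:types}(a), and these vertices are distinct. Steps~1 and~2 show that \eqref{eq:close} forces a common fixed vertex. The natural candidate is the center of the set of positions to which products of late terms can move $o$: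
\[
\Omega_k=\{Wo:\ W\in\mathcal W([k,\infty))\}.
\]
These sets contain $o$, consist of vertices of one type, decrease with $k$, and satisfy $s_k\Omega_{k+1}\subset\Omega_k$.

\medskip
\noindent\textbf{Step 1: some $\Omega_k$ is bounded.} Suppose that every $\Omega_k$ is unbounded. The simplest instance of \eqref{eq:close} exchanges two terms at the front of a product, and it will pin all the sets $\Omega_k$ to one line.

Call $p=\{i,j\}$, $i<j$, a \emph{non-commuting pair} if $s_is_j\ne s_js_i$, and put $f_p=(s_js_i)^{-1}s_is_j\ne e$. Every $[k,\infty)$ contains such a pair: otherwise the $s_i$ with $i\ge k$ would generate an abelian group containing a nontrivial null sequence, contrary to Lemma~\ref{lem:discrete}. For $W\in\mathcal W(\mathbb N\setminus p)$, inequality \eqref{eq:close} applied to $s_is_jW$ and $s_js_iW$ gives $d(f_pWo,Wo)\le2r$. If $f_p$ fixed a vertex, then $\Omega_{j+1}$ would lie within $r$ of it by Lemma~\ref{lem:types}(a), and would be bounded. So $f_p$ is hyperbolic, with axis $\ell_p$, and Lemma~\ref{lem:types}(b) gives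
\begin{equation}\label{eq:nearaxis}
d(Wo,\ell_p)\le r\quad\text{for all }W\in\mathcal W(\mathbb N\setminus p).
\end{equation}
If $p,p'$ are non-commuting pairs and $k>\max(p\cup p')$, the unbounded set $\Omega_k$ lies within $r$ of $\ell_p$ and of $\ell_{p'}$, so $\ell_p=\ell_{p'}$ by Lemma~\ref{lem:axes}. Let $\ell$ be the common axis.

We claim that $s_k\ell=\ell$ for every $k$. Take a non-commuting pair $p\subset[k+1,\infty)$ and $l>\max p$. For $W\in\mathcal W([l,\infty))$, both $W$ and $s_kW$ belong to $\mathcal W(\mathbb N\setminus p)$. By \eqref{eq:nearaxis}, $d(s_kWo,\ell)\le r$ and $d(s_kWo,s_k\ell)=d(Wo,\ell)\le r$. So the unbounded set $s_k\Omega_l$ lies within $r$ of $\ell$ and of $s_k\ell$, the axis of $s_kf_ps_k^{-1}$, and Lemma~\ref{lem:axes} proves the claim.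

The stabilizer $D$ of $\ell$ in $G$ acts faithfully on $\ell$, because the action is free on edges. So $D$ embeds in the automorphism group of a line, the infinite dihedral group, and its elements acting as translations form an abelian subgroup of index at most $2$. But $D$ contains the nontrivial null sequence $\{s_k\}$, contrary to Lemma~\ref{lem:discrete}.

\medskip
\noindent\textbf{Step 2: there are $k_0$ and a vertex $v=gB_m$ fixed by all $s_k$ with $k\ge k_0$.} By Step~1 the diameters of the sets $\Omega_k$ are finite for large $k$. They form a nonincreasing sequence of nonnegative integers, so they equal a constant $\Delta$ for $k\ge k_0$. By Lemma~\ref{lem:center} the vertex $v=c(\Omega_k)$ does not depend on $k\ge k_0$. For such $k$ the set $s_k\Omega_{k+1}\subset\Omega_k$ has diameter $\Delta$, so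
\[
s_kv=s_k\,c(\Omega_{k+1})=c(s_k\Omega_{k+1})=c(\Omega_k)=v .
\]
Suppose $v=gF_m$. Then $s_k=gu_kg^{-1}$ with $u_k\in F_m$ for $k\ge k_0$. For large $k$ we have $e=\pi_m(s_k)=\pi_m(g)u_k\pi_m(g)^{-1}$, so $u_k=e$ and $s_k=e$, a contradiction. Hence $v=gB_m$ for some $g\in G$.

\medskip
\noindent\textbf{Step 3: interleaving.} The stabilizer $gB_mg^{-1}$ of $v$ lies in the normal subgroup $\ker\pi_m$. The early terms $s_1,\dots,s_n$ do not, so $s_jv\ne v$, $s_j^{-1}v\neq v$ and $d(v,s_jv)\ge2$ for $1\le j\le n$. The late terms form an infinite set
\[
Q=\{s_k:\ k\ge k_0,\ k>n\}
\]
of elements fixing $v$. Each $q\in Q$ rotates the tree about $v$. We place rotations between the early terms so that the displacements $d(v,s_jv)$ add up instead of canceling, and compare with the product in which all rotations come first: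
\[
V=s_1q_1s_2q_2\cdots s_nq_n,\qquad V'=q_1q_2\cdots q_n\,s_1s_2\cdots s_n .
\]
The bound \eqref{eq:close} concerns the base vertex $o$, and we have no bound on $d(o,v)$ in terms of $r$. The rotations $q_n$ and $q_1$ must therefore also prevent backtracking on the way to $Vo$ and to $V'o$.

For a vertex $x\ne v$ let $\varepsilon(x)$ be the edge of $[v,x]$ at $v$. Since the action is free on edges, for given edges $\varepsilon,\varepsilon'$ at most one $q\in Q$ satisfies $q\varepsilon=\varepsilon'$. We choose distinct elements $q_n,q_{n-1},\dots,q_1\in Q$, in this order, such that
\begin{enumerate}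
\item[(a)] $q_i\,\varepsilon(s_{i+1}v)\ne\varepsilon(s_i^{-1}v)$ for $1\le i<n$;
\item[(b)] $q_n\,\varepsilon(o)\ne\varepsilon(s_n^{-1}v)$, if $o\ne v$;
\item[(c)] $q_1\,\varepsilon(y)\ne\varepsilon(s_1v)$, if $y\neq v$, where $y=q_2\cdots q_ns_1\cdots s_n\,o$.
\end{enumerate}
This is possible: each condition excludes at most one element of the infinite set $Q$, and $y$ is determined before $q_1$ is chosen.

Put $h_1=s_1$ and $h_{i+1}=h_iq_is_{i+1}$ for $1\le i<n$, and let $v_0=v$ and $v_i=h_iv=h_iq_iv$ for $1\le i\le n$. Then $v_{i-1}=h_is_i^{-1}v$ for $1\le i\le n$, and $Vo=h_nq_no$, $V'o=q_1y$. In particular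
\[
d(v_{i-1},v_i)=d(s_i^{-1}v,v)=d(v,s_iv)\ge2 .
\]
Consider the concatenation of geodesics
\[
V'o\ \to\ v_0\ \to\ v_1\ \to\ \cdots\ \to\ v_n\ \to\ Vo .
\]
Its inner segments are nondegenerate, so it suffices to exclude backtracking at each $v_i$.
\begin{itemize}
\item At $v_i$, $1\le i<n$. The geodesic from $v_i=h_iv$ to $v_{i-1}=h_is_i^{-1}v$ starts with the edge $h_i\,\varepsilon(s_i^{-1}v)$. The geodesic from $v_i=h_iq_iv$ to $v_{i+1}=h_iq_is_{i+1}v$ starts with $h_iq_i\,\varepsilon(s_{i+1}v)$. These edges differ by (a).
\item At $v_n$. If $o=v$, then $Vo=v_n$ and the last segment is a point. Otherwise the geodesic from $v_n=h_nq_nv$ to $Vo=h_nq_no$ starts with $h_nq_n\,\varepsilon(o)$, which differs from $h_n\,\varepsilon(s_n^{-1}v)$ by (b).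
\item At $v_0$. If $y=v$, then $V'o=q_1v=v_0$ and the first segment is a point. Otherwise the geodesic from $v=q_1v$ to $V'o=q_1y$ starts with $q_1\,\varepsilon(y)$, while the geodesic to $v_1=s_1v$ starts with $\varepsilon(s_1v)$. These edges differ by (c).
\end{itemize}
So the path is a geodesic, and
\[
d(Vo,V'o)\ \ge\ \sum_{i=1}^nd(v_{i-1},v_i)\ \ge\ 2n>2r .
\]
The elements $q_1,\dots,q_n$ are terms $s_k$ with distinct indices $k>n$, so $V$ and $V'$ are products of distinct terms over the same index set. This contradicts \eqref{eq:close}, and Proposition~\ref{prop:key} is proved. \qed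

\begin{thebibliography}{9}

\bibitem{DSS}
Dikran Dikranjan, Dmitri Shakhmatov, Jan Sp\v{e}v\'ak,
\emph{Productivity of sequences with respect to a given weight function},
arXiv:1011.1524 (2010).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
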